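\title{Randomizing the number of centers makes $k$-means++ a constant-factor approximation in expectation}

\begin{abstract}
An adversary fixes a finite dataset in Euclidean space and an integer $K$; the number $k$ of centers is then drawn uniformly from $\{K,\dots,2K-1\}$, and $k$-means++ is run for $k$ steps. We prove that the expected ratio of its cost to the optimal cost with $k$ centers is at most $9100$, for every dimension, every dataset and every $K$. More generally, if $k$ is uniform on $\{K,\dots,K+L-1\}$ with $1\le L\le K$, the worst-case expected ratio is $\Theta(1+\log(K/L))$. The proof bounds the expected ratio at each number $t$ of centers by the logarithm of the quotient of two scales read off from the sequence of optimal costs, and then shows by a deterministic charging argument that this logarithm is small on average over $t$.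
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a finite nonempty dataset of $n$ points in $\mathbb{R}^d$. Repeated points are allowed: $X$ is a multiset, and sums over $X$ and draws from $X$ count points with multiplicity. For a point $x$ and a finite nonempty set $C\subset\mathbb{R}^d$ of \emph{centers} put
\[
\phi(x,C)=\min_{c\in C}\|x-c\|_2^2,\qquad \phi(X,C)=\sum_{x\in X}\phi(x,C),\qquad \operatorname{OPT}^t(X)=\min_{|C|=t}\phi(X,C)\quad(t\ge1).
\]
The \emph{$k$-means++ algorithm} samples centers one at a time. The first center $c_1$ is uniform among the $n$ points. Given $C_i=\{c_1,\dots,c_i\}$, the next center $c_{i+1}$ is a \emph{$D^2$-sample}: the point $x\in X$ is chosen with probability $\phi(x,C_i)/\phi(X,C_i)$. If $\phi(X,C_i)=0$, then $c_{i+1}$ is an arbitrary point of $X$ and the cost stays $0$. Let $\operatorname{ALG}^t(X)=\phi(X,C_t)$. If $\operatorname{OPT}^t(X)=0$, then $X$ has at most $t$ distinct locations; a $D^2$-sample always falls on a location that is not yet a center, so $\operatorname{ALG}^t(X)=0$ as well, and we interpret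 the ratio $\operatorname{ALG}^t/\operatorname{OPT}^t$ as $1$.

For a fixed number $k$ of centers, the worst-case expected approximation ratio of $k$-means++ is $\Theta(\log k)$. In this statement the dataset may depend on $k$. Suppose instead that an adversary first fixes $X$ and an integer $K\ge1$, and that $k$ is then drawn uniformly from $\{K,\dots,2K-1\}$, independently of the randomness of the algorithm; the cost $\operatorname{ALG}^k$ is compared with the optimum $\operatorname{OPT}^k$ for the same $k$. One dataset must now be hard for many values of $k$ at once. It is known that there is a universal constant $C$ such that for all $X$ and $K$ there is a set $G\subseteq\{K,\dots,2K-1\}$ with $|G|>K/2$ and $\mathbb{P}[\operatorname{ALG}^t/\operatorname{OPT}^t\le C]\ge1/2$ for every $t\in G$. This says nothing about the values $t\notin G$, and nothing about the cost on the remaining event of probability up to $1/2$. The question posed in \cite{Rozhon} is whether the guarantee holds in expectation: is there a universal constant $C'$ with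
\[
\mathbb{E}\big[\operatorname{ALG}^k(X)/\operatorname{OPT}^k(X)\big]\le C'
\]
for all $d$, $X$ and $K$, the expectation being over both $k$ and the algorithm? The answer is yes, and the dependence on the length of the window from which $k$ is drawn can be determined.

\begin{theorem}\label{thm:upper}
For all $d$, all finite nonempty multisets $X\subset\mathbb{R}^d$ and all integers $1\le L\le K$, if $k$ is uniform on $\{K,\dots,K+L-1\}$ and independent of the algorithm, then
\[
\mathbb{E}\big[\operatorname{ALG}^k(X)/\operatorname{OPT}^k(X)\big]\le 9100+450\log_2(K/L).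
\]
In particular, for $L=K$ the expectation is at most $C'=9100$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For all integers $1\le L\le K$ there is a dataset $X$ such that every $t\in\{K,\dots,K+L-1\}$ satisfies
\[
\mathbb{E}\big[\operatorname{ALG}^t(X)/\operatorname{OPT}^t(X)\big]\ge\tfrac1{72}\big(1+\ln(K/L)\big).
\]
\end{theorem}

Thus the worst-case expected ratio over a window of length $L$ is $\Theta(1+\log(K/L))$. For $L=1$ this is the bound for fixed $k$. For $L=K$, two applications of Markov's inequality return the constant-probability statement: fewer than $K/2$ values of $t$ have expected ratio above $2C'$, and for each of the others the ratio is at most $4C'$ with probability at least $1/2$.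

\subsection*{Which answer to expect}
Write $o_t=\operatorname{OPT}^t(X)$ and call the nonincreasing sequence $o_1\ge o_2\ge\cdots$ the \emph{profile} of $X$. For $t=1$ the expected ratio is exactly $2$ when $o_1>0$ (Lemma~\ref{lem:AV}). For larger $t$, spare centers help: Corollary~\ref{cor:spare} gives, for $0\le\Delta<t$,
\[
\mathbb{E}\operatorname{ALG}^t\le 8\,o_{t-\Delta}\Big(2+\max\Big(0,\ln\frac{t-1}{\max(1,\Delta)}\Big)\Big).
\]
If the profile is flat before $t$, say $o_{t-\lfloor t/2\rfloor}\le16\,o_t$, the expected ratio is at most $128(2+\ln2)$. If the profile falls off a cliff just before $K$ but is flat in the window, say $o_K\le16\,o_{K+L-1}$, then at $t=K+j$ we may take $\Delta=j$ and lose only $\ln(2K/\max(1,j))$. For every integer $p\ge1$,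
\begin{equation}\label{eq:avglog}
\sum_{j=0}^{p-1}\ln\frac{p}{\max(1,j)}\le\ln p+\int_0^p\ln\frac py\,dy\le2p ,
\end{equation}
so the average loss over the window is at most $\ln(2K/L)+2$. This is the shape of Theorem~\ref{thm:upper}, and it suggests the answer yes.

The argument does not extend, because the profile may fall at every step. Take $X=\{M,M^2,\dots,M^n\}\subset\mathbb{R}$ with $M\ge2$, and $t<n$. Centers at $0$ and at the $t-1$ largest points give $o_t\le2M^{2(n-t+1)}$. Two of the $t+1$ largest points share a nearest center and are at distance at least $M^{n-t+1}/2$, so $o_t\ge M^{2(n-t+1)}/8$. Hence $o_{t-1}\ge M^2o_t/16$ for $2\le t<n$, only $\Delta=0$ is useful when $M$ is large, and the bound above is of order $\log t$ for every $t$ in the window. A steep profile must be handled by a second mechanism: mistakes made early, when the optimal cost is far above $o_t$, are cheap. Example~\ref{ex:price} shows this mechanism in the smallest case. Most of the paper makes it quantitative and interpolates between flat and steep profiles.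

Sections~\ref{sec:waste} and~\ref{sec:drift} set up the accounting of mistakes. Section~\ref{sec:scales} reduces Theorem~\ref{thm:upper} to a probabilistic bound for one $t$, proved in Sections~\ref{sec:tail} and~\ref{sec:pointwise}, and a deterministic statement about sequences, proved in Section~\ref{sec:average}. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} and can be read independently.

\section{Covered clusters and wasted steps}\label{sec:waste}

The points of $X$ are indexed; a subset $A$ of $X$ is a set of indices, and sampling a point means sampling an index. Put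
\[
\phi(A,C)=\sum_{x\in A}\phi(x,C),\qquad o(A)=\min_{z\in\mathbb{R}^d}\phi(A,\{z\}),\qquad \Phi_i=\operatorname{ALG}^i(X)=\phi(X,C_i).
\]
Let $t^*$ be the largest $t$ with $o_t>0$, and $t^*=0$ if there is none. For $t>t^*$ the ratio is $1$. For $1\le i\le t^*$ we have $\Phi_i\ge o_i>0$, so the step $i\to i+1$ is a genuine $D^2$-step. Let $\mathcal{F}_i$ be the $\sigma$-algebra generated by the first $i$ samples, with $\mathcal{F}_0$ trivial. We write $\bar y=\max(1,y)$, and $\ln^+y=\max(0,\ln y)$ with $\ln^+0=0$; likewise $\log_2^+$.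

For $T\ge1$, an \emph{optimal $T$-partition} is a partition $\mathcal{P}$ of $X$ into at most $T$ nonempty sets with $\sum_{A\in\mathcal{P}}o(A)\le o_T$. One is obtained by assigning each point to its nearest center in an optimal solution with $T$ centers. Given $\mathcal{P}$, a set $A\in\mathcal{P}$ is \emph{covered} at time $i$ if one of the first $i$ samples lies in $A$. Let $u_i$ be the number of uncovered sets, and let $H_i$ and $U_i$ be the total costs $\phi(\cdot,C_i)$ of the covered and of the uncovered sets, so that $\Phi_i=H_i+U_i$. A step is \emph{wasted} if its sample lies in a set that is already covered. The number $W_i$ of wasted steps up to time $i$ satisfies $W_1=0$ and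
\begin{equation}\label{eq:count}
u_i=|\mathcal{P}|-i+W_i ,
\end{equation}
since each of the other $i-W_i$ samples covers a new set. For $1\le i\le t^*$, given $\mathcal{F}_i$, the step $i\to i+1$ is wasted with probability $H_i/\Phi_i$.

Covered sets are cheap on average.

\begin{lemma}[Arthur--Vassilvitskii]\label{lem:AV}
Let $A\subseteq X$ be nonempty.
\begin{enumerate}
\item[(i)] If $c$ is uniform in $A$, then $\mathbb{E}\,\phi(A,\{c\})=2\,o(A)$.
\item[(ii)] If $\phi(A,C)>0$ and $c\in A$ is drawn with probability $\phi(c,C)/\phi(A,C)$, then $\mathbb{E}\,\phi(A,C\cup\{c\})\le8\,o(A)$.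
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a$ be the mean of $A$. Expanding the square gives $\phi(A,\{z\})=\phi(A,\{a\})+|A|\,\|z-a\|^2$ for every $z$. Hence $o(A)=\phi(A,\{a\})$, and summing over $z=c\in A$ gives $\sum_{c,x\in A}\|x-c\|^2=2|A|\,o(A)$. Dividing by $|A|$ proves (i).

For (ii), let $c,y\in A$ and let $z\in C$ be nearest to $y$. Then $\phi(c,C)\le\|c-z\|^2\le2\phi(y,C)+2\|y-c\|^2$. Averaging over $y$ gives $\phi(c,C)\le\frac2{|A|}\phi(A,C)+\frac2{|A|}\sum_{y\in A}\|y-c\|^2$. Insert this in
\[
\mathbb{E}\,\phi(A,C\cup\{c\})=\sum_{c\in A}\frac{\phi(c,C)}{\phi(A,C)}\sum_{x\in A}\min\big(\phi(x,C),\|x-c\|^2\big).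
\]
In the part that comes from the first summand bound the minimum by $\|x-c\|^2$, and in the other part by $\phi(x,C)$. The total is at most $\frac2{|A|}\sum_{c,x}\|x-c\|^2+\frac2{|A|}\sum_{c,y}\|y-c\|^2=8\,o(A)$.
\end{proof}

For $A\in\mathcal{P}$ let $\tau_A$ be the first time at which a point of $A$ is sampled, and let $\hat h_A=\phi(A,C_{\tau_A})$ be the cost of $A$ at that time.

\begin{lemma}[first cover]\label{lem:first}
Let $\mathcal{P}$ be an optimal $T$-partition. For $A\in\mathcal{P}$ and $1\le j\le t^*$,
\begin{equation}\label{eq:first}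
\mathbb{E}\big[\hat h_A\mathbf{1}[\tau_A=j]\,\big|\,\mathcal{F}_{j-1}\big]\le8\,o(A)\,\mathbb{P}(\tau_A=j\,|\,\mathcal{F}_{j-1}).
\end{equation}
Moreover $H_i\le\sum_{A}\hat h_A\mathbf{1}[\tau_A\le i]$, and $\mathbb{E}H_i\le8\,o_T$ for $1\le i\le t^*$.
\end{lemma}

\begin{proof}
Given $\mathcal{F}_{j-1}$ and $\tau_A=j$, the sample $c_j$ is uniform in $A$ if $j=1$ and has the distribution of Lemma~\ref{lem:AV}(ii) with $C=C_{j-1}$ if $j\ge2$; this gives \eqref{eq:first}. The cost of $A$ does not increase after time $\tau_A$, which gives the bound on $H_i$. Taking expectations in \eqref{eq:first} and summing over $j\le i$ and over $A$ gives $\mathbb{E}H_i\le8\sum_Ao(A)\le8\,o_T$.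
\end{proof}

So the whole loss lies in the sets left uncovered at the end, and these exist only because steps were wasted. The expected number of wasted steps among the steps $i\to i+1$ with $i<s$ is at most $8\sum_{i<s}o_T/o_i$, which is small for a steep profile. That controls a probability. For an expectation, the small probability $H_i/\Phi_i$ has to be multiplied by the damage that the wasted step causes, which can be as large as $\Phi_i$.

\begin{example}[the price of one wasted step]\label{ex:price}
Let the distinct locations of $X$ be vertices of a regular simplex with unit edges, so that a point costs $0$ if its location is a center and $1$ otherwise. Suppose the covered cost is $h$, two sets $B,B'$ are uncovered, each is a single location, their multiplicities are $b\ge c$, and two steps remain. If no step is wasted, the final uncovered cost is $0$. The first step is wasted with probability $h/(h+b+c)$. After that the covered cost is some $h'\le h$, and the last step leaves uncovered cost $c$, $b$ or $b+c$ according as it hits $B$, $B'$ or the covered part.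 Its expectation is
\[
\frac{bc+cb+h'(b+c)}{h'+b+c}\in[c,\;2c+h].
\]
So the event that the first step is wasted contributes to the expected final uncovered cost an amount between $\frac{hc}{h+b+c}$ and $\frac{h(h+2c)}{h+b+c}$.

If $b=c\to\infty$, the lower bound tends to $h/2$: the event is rare, but the product of probability and damage does not vanish. With $v$ uncovered locations of multiplicity $b$ and $v$ remaining steps, the same product is at least $\frac{h}{h+vb}\cdot b\to h/v$. These terms, for $v=1,2,\dots$, form the harmonic sum behind the logarithm.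

If $c$ is fixed and $b\to\infty$, the upper bound tends to $0$. The remaining step repairs the expensive set, and the damage is not the average uncovered cost $(b+c)/2$ but, up to a factor $2$, the cost $h+c$ of what is left when the most expensive set is removed.
\end{example}

In general, the price of a wasted step at time $i$ will be bounded by $H_i/\Phi_i$ times the cost that remains after removing as many sets as the later steps can be expected to repair. Section~\ref{sec:drift} defines this cost, $M_r(C_i)$, and Section~\ref{sec:tail} shows that it is far below $\Phi_i$ when the profile is steep.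

\section{The drift potential}\label{sec:drift}

In this section $X$ is split into a \emph{covered part}, possibly empty, and $u\ge0$ nonempty \emph{uncovered sets}, and $Q$ is a nonempty set of current centers. No relation between the splitting and $Q$ is assumed: an uncovered set may contain points of $Q$. This freedom will let us restart the accounting in the middle of a run. An uncovered set joins the covered part when a $D^2$-sample falls in it.

Think of $v\ge u$ slots, one for each uncovered set and $v-u$ spare ones. If $W$ steps have been wasted, then $W$ slots will stay unfilled even if nothing more is wasted. Valuing each at the average $U/v$ leads to the potential $WU/v$.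

\begin{lemma}[one step]\label{lem:drift}
Let $\phi(X,Q)>0$, let $H$ and $U$ be the covered and uncovered costs, and let $W\ge0$ and $v\ge\max(u,1)$ be integers. Make one $D^2$-step. If the sample lies in the covered part, put $(W^+,v^+)=(W+1,v)$; otherwise put $(W^+,v^+)=(W,v-1)$. Let $U^+$ be the new uncovered cost, and read $W^+U^+/v^+$ as $0$ if $v^+=0$. Then
\[
\mathbb{E}\Big[\frac{W^+U^+}{v^+}\Big]\le\frac{WU}{v}+\frac Hv .
\]
\end{lemma}

\begin{proof}
Let $\phi=H+U$. The covered case has probability $H/\phi$ and $U^+\le U$, so it contributes at most $\frac H\phi\cdot\frac{(W+1)U}{v}$. The uncovered case contributes $0$ if $u=0$ or $v=1$. Otherwise let $U_A=\phi(A,Q)$ for uncovered $A$. The set $A$ is hit with probability $U_A/\phi$, and then $U^+\le U-U_A$. By the Cauchy--Schwarz inequality $\sum_AU_A^2\ge U^2/u$, and $\frac{u-1}u\le\frac{v-1}v$ because $u\le v$. So this case contributes at most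
\[
\sum_A\frac{U_A}\phi\cdot\frac{W(U-U_A)}{v-1}\le\frac{WU^2}{\phi\,(v-1)}\cdot\frac{u-1}u\le\frac U\phi\cdot\frac{WU}v .
\]
The sum of the two contributions is at most $\frac{WU}v+\frac H\phi\cdot\frac Uv$, and $U\le\phi$.
\end{proof}

\begin{lemma}[many steps]\label{lem:many}
Let $W_0\ge0$, $m\ge1$ and $d\ge0$ be integers with $m+W_0-u\ge d$. Run $m$ steps of the algorithm from $Q$, where a step made at cost $0$ covers nothing, and let $H_l,U_l$ be the covered and uncovered costs after $l$ steps. Then
\[
\mathbb{E}U_m\le\frac{W_0U_0}{m+W_0}+\sum_{l=0}^{m-1}\frac{\mathbb{E}H_l}{\max(m-l,\bar d)},\qquad\text{and}\qquad\sum_{l=0}^{m-1}\frac1{\max(m-l,\bar d)}\le1+\ln^+\frac m{\bar d}.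
\]
\end{lemma}

\begin{proof}
Let $W_l$ be $W_0$ plus the number of the first $l$ steps that cover no new set, let $u_l$ be the number of uncovered sets, $v_l=m-l+W_l$, and $\Psi_l=W_lU_l/v_l$, read as $0$ if $v_l=0$. The pair $(W_l,v_l)$ follows the update rule of Lemma~\ref{lem:drift}, and $v_l$ and $u_l$ drop by one at the same steps, so $v_l-u_l=m+W_0-u\ge d$ throughout. For $l<m$ this gives $v_l\ge\max(u_l,1)$ and $v_l\ge\max(m-l,\bar d)$. Hence the conditional expectation of $\Psi_{l+1}-\Psi_l$ given the first $l$ steps is at most $H_l/\max(m-l,\bar d)$: by Lemma~\ref{lem:drift} if the cost is positive, and because $\Psi_l=\Psi_{l+1}=0$ if it is zero. At the end $v_m=W_m$. If $W_m>0$, then $\Psi_m=U_m$; if $W_m=0$, then $u_m\le v_m=0$ and $U_m=0=\Psi_m$. Summing the increments proves the first inequality. In the second, the terms with $m-l\le\bar d$ sum to at most $1$, and if $m>\bar d$ the others sum to $\sum_{\bar d<x\le m}1/x\le\ln(m/\bar d)$.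
\end{proof}

The first application starts the potential at an intermediate time $s$. The harmonic sum then runs only over the last $t-s$ steps, at the expense of an initial term that records the waste before time $s$.

\begin{lemma}[decomposition]\label{lem:decomp}
Let $1\le s<t\le t^*$, $0\le\Delta<t$, $T=t-\Delta$, and let $W$ be the waste count of an optimal $T$-partition $\mathcal{P}$. Then
\[
\mathbb{E}\Phi_t\le8\,o_T\Big(2+\ln^+\frac{t-s}{\bar\Delta}\Big)+\frac1{t-s}\,\mathbb{E}[W_s\Phi_s].
\]
\end{lemma}

\begin{proof}
Condition on $\mathcal{F}_s$ and apply Lemma~\ref{lem:many} with $Q=C_s$, the uncovered sets of $\mathcal{P}$ at time $s$, $W_0=W_s$, $m=t-s$ and $d=\Delta$. By \eqref{eq:count}, $m+W_s-u_s=t-|\mathcal{P}|\ge\Delta$. The initial term is at most $W_s\Phi_s/(t-s)$. Take expectations, use $\mathbb{E}H_i\le8\,o_T$ for $s\le i\le t$ (Lemma~\ref{lem:first}), and add $\mathbb{E}H_t$.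
\end{proof}

Since $W_1=0$, the case $s=1$ gives the bound quoted in the introduction.

\begin{corollary}\label{cor:spare}
For $2\le t\le t^*$ and $0\le\Delta<t$ we have $\mathbb{E}\Phi_t\le8\,o_{t-\Delta}\big(2+\ln^+\frac{t-1}{\bar\Delta}\big)$. In particular, $\mathbb{E}\Phi_t/o_t<46$ for $1\le t\le\min(40,t^*)$.
\end{corollary}

\begin{proof}
For the last claim take $\Delta=0$: $8(2+\ln39)<46$. For $t=1$ the ratio is $2$ by Lemma~\ref{lem:AV}(i), since $o_1=o(X)$.
\end{proof}

The second application bounds the damage after a wasted step. For an integer $r\ge0$ let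
\[
M_r(Q)=\min\Big\{\phi\Big(X\setminus\bigcup_{j\le u}A_j,\,Q\Big)+\sum_{j\le u}o(A_j)\Big\},
\]
the minimum over all families of $u\le r$ disjoint nonempty sets $A_1,\dots,A_u\subseteq X$, the empty family included. This is the cost reached from $Q$ by giving $r$ sets of our choice their own optimal centers. Adding centers does not increase any term, so $M_r(Q\cup Q')\le M_r(Q)\le M_0(Q)=\phi(X,Q)$. In Example~\ref{ex:price}, $M_1(Q)\le h+c$.

\begin{lemma}[restart]\label{lem:restart}
Let $1\le\delta\le m$ be integers and let $Q_m$ be obtained from $Q$ by $m$ steps of the algorithm. Then $\mathbb{E}\,\phi(X,Q_m)\le8\big(2+\ln\frac m\delta\big)M_{m-\delta}(Q)$.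
\end{lemma}

\begin{proof}
Let $A_1,\dots,A_u$, $u\le m-\delta$, attain $M:=M_{m-\delta}(Q)$. Declare them uncovered and the rest $X_0$ of $X$ covered, and apply Lemma~\ref{lem:many} with $W_0=0$ and $d=\delta$. Each $A_j$ is covered by a $D^2$-sample, so Lemma~\ref{lem:AV}(ii) gives, as in Lemma~\ref{lem:first}, $\mathbb{E}H_l\le\phi(X_0,Q)+8\sum_jo(A_j)\le8M$ for $0\le l\le m$. Hence $\mathbb{E}U_m\le8M(1+\ln\frac m\delta)$, and we add $\mathbb{E}H_m\le8M$.
\end{proof}

\section{Two scales, and the proof of Theorem~\ref{thm:upper}}\label{sec:scales}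

Lemma~\ref{lem:decomp} asks for two numbers: a number $\Delta$ of spare centers with $o_{t-\Delta}$ comparable to $o_t$, and a number $m$ of final steps such that the waste before them is affordable. Steepness before a time $s$ is measured by
\[
q_s=\sum_{l=1}^{s-1}\Big(\frac{o_s}{o_l}\Big)^{1/4}\qquad(1\le s\le t^*),\qquad q_1=0 .
\]
An index $l$ with $o_l$ comparable to $o_s$ contributes about $1$, and an index with $o_l\gg o_s$ contributes almost nothing: $q_s$ is a soft count of the earlier times at which the optimum was already comparable to $o_s$. The fourth root leaves room for polynomial losses in Section~\ref{sec:pointwise}.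

\begin{proposition}[pointwise bound]\label{prop:pointwise}
Let $t\le t^*$, $40\le m\le t-1$, $q_{t-m}\le m/32$ and $0\le\Delta<t$. Then
\[
\mathbb{E}\Phi_t\le o_{t-\Delta}\big(416+8\ln^+(m/\bar\Delta)\big).
\]
\end{proposition}

The hypothesis on $q_{t-m}$ cannot be dropped: otherwise $m=40$, $\Delta=0$ would bound the ratio for every fixed $t$, against Theorem~\ref{thm:lower} with $L=1$. The best choices of $m$ and $\Delta$ for $41\le t\le t^*$ are
\[
m_t=\min\{m:\ 40\le m\le t-1,\ q_{t-m}\le m/32\},\qquad\Delta_t=\max\{\Delta:\ 0\le\Delta\le t-1,\ o_{t-\Delta}\le16\,o_t\}.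
\]
The first set contains $t-1$, because $q_1=0$, and the second contains $0$. Since $16\cdot416=6656$ and $128\ln2\le89$, Proposition~\ref{prop:pointwise} gives
\begin{equation}\label{eq:ratio}
\frac{\mathbb{E}\Phi_t}{o_t}\le6656+89\log_2^+\frac{m_t}{\bar\Delta_t}\qquad(41\le t\le t^*).
\end{equation}
The right side depends only on the profile. Flat stretches make $\Delta_t$ large and steep stretches make $m_t$ small; the loss is large only where a long flat stretch is followed by a sudden drop.

\begin{example}[staircase]\label{ex:stairs}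
Let $p\ge1$ and $o_l=81^{-\lfloor l/p\rfloor}$. A block of $p$ indices lying $j$ blocks before $s$ contributes at most $p\,3^{-j}$ to $q_s$, so $q_s\le3p/2=48p/32$, and $m_t\le48p$. For $t\ge p$, $\Delta_t$ is the residue $j$ of $t$ modulo $p$, since $81>16$. Just after a drop the loss $\log_2^+(m_t/\bar\Delta_t)$ may be of order $\log p$, but by \eqref{eq:avglog} its average over a block is at most $\log_248+2/\ln2<9$, for every $p$. The case $p=1$ is a geometric profile.
\end{example}

The same holds for every profile.

\begin{proposition}[averaging]\label{prop:average}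
Let $o_1\ge\dots\ge o_{t^*}>0$ be any real numbers, $1\le L\le K$, and $I=\{K,\dots,K+L-1\}\cap[41,t^*]$. Then
\[
\sum_{t\in I}\log_2^+\frac{m_t}{\bar\Delta_t}\le27L+5L\log_2\frac KL .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Since $k$ is independent of the algorithm, the expectation is the average of $\mathbb{E}[\operatorname{ALG}^t/\operatorname{OPT}^t]$ over $t\in\{K,\dots,K+L-1\}$. For $t\in I$ use \eqref{eq:ratio}. For the other $t$ the expected ratio is less than $46$ by Corollary~\ref{cor:spare} if $t\le t^*$, and equal to $1$ if $t>t^*$. By Proposition~\ref{prop:average} the average is at most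
\[
6656+89\Big(27+5\log_2\frac KL\Big)=9059+445\log_2\frac KL\le9100+450\log_2\frac KL.\qedhere
\]
\end{proof}

\section{A weighted exponential tail bound}\label{sec:tail}

By Lemma~\ref{lem:restart}, a wasted step $i\to i+1$ costs, up to a logarithm, $\mathbb{E}[H_i\,M_r(C_i)/\Phi_i]$, where $r$ is a little below the number of steps that follow. We bound this quantity. Throughout the section fix $1\le i\le t^*$ and $1\le p\le t^*$, an optimal $p$-partition $\mathcal{B}$, and numbers $\kappa_*>0$ and $\mu>0$. The partition $\mathcal{B}$ is auxiliary and unrelated to the partition $\mathcal{P}$ that defines $H_i$; it only serves to exhibit a good family for $M_r(C_i)$. Let $W'_j$ be the waste count of $\mathcal{B}$, with $W'_0=0$, and let $h_B(j)=\phi(B,C_j)$ for $B\in\mathcal{B}$.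

\subsection*{A certificate for small $M_r$}
The natural family consists of the uncovered sets of $\mathcal{B}$ and the covered sets whose cost is above a threshold $1/\kappa_*$. One quantity controls both the size of this family and the cost of the sets outside it:
\[
Z_i=W'_i+R_i,\qquad R_i=\sum_{B\text{ covered at time }i}\min\big(1,h_B(i)\kappa_*\big).
\]

\begin{lemma}\label{lem:cert}
Let $\theta\ge0$ and let $r\ge0$ be an integer with $r\ge p-i+\theta$. If $Z_i<\theta$, then $M_r(C_i)\le o_p+\theta/\kappa_*$.
\end{lemma}

\begin{proof}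
Select all uncovered sets of $\mathcal{B}$, of which there are at most $p-i+W'_i$ by \eqref{eq:count}, and all covered $B$ with $h_B(i)\kappa_*\ge1$, of which there are at most $R_i$. At most $p-i+Z_i\le r$ sets are selected, and their values $o(B)$ sum to at most $o_p$. A set that is not selected has $h_B(i)=\min(1,h_B(i)\kappa_*)/\kappa_*$, so these sets cost at most $R_i/\kappa_*\le\theta/\kappa_*$ in total.
\end{proof}

It remains to bound $\mathbb{E}[H_i;Z_i\ge\theta]$, where $\mathbb{E}[Y;D]=\mathbb{E}[Y\mathbf{1}_D]$. A bound on $\mathbb{P}(Z_i\ge\theta)$ is not enough, because $H_i$ is correlated with $Z_i$ and only its first moment is known. What we know about $H_i$ is \eqref{eq:first}, which tolerates a weight that is determined one step \emph{before} a set is covered. We therefore need a bound on $\mathbb{P}(Z_i\ge\theta\,|\,\mathcal{F}_j)$ that is $\mathcal{F}_{j-1}$-measurable, that is, a supermartingale that dominates $Z_i$ and cannot jump in one step. It has to be exponential: a linear one, losing one unit in the passage from $j$ to $j-1$, would give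 a bound of order $1/\theta$ for each $i$, and we must sum over all early times $i$.

\subsection*{The supermartingale}
Put $\nu=e^\mu-1\ge\mu$, $\beta=8\nu e^\mu$, and
\[
\kappa_j=\kappa_*+\sum_{l=j}^{i-1}\frac1{o_l}\quad(1\le j\le i),\qquad\kappa_0=\kappa_1,\qquad f_B(h,\kappa)=\min\big\{e^{\nu h\kappa},\,e^{\mu+\beta o(B)\kappa}\big\}.
\]
For $0\le j\le i$ define
\[
S_j=e^{\mu W'_j}\prod_{B\text{ covered at }j}f_B\big(h_B(j),\kappa_j\big)\prod_{B\text{ uncovered at }j}e^{\beta o(B)\kappa_j}.
\]
At time $0$ nothing is covered, so $S_0=e^{\beta\kappa_1\sum_Bo(B)}\le e^{\beta o_p\kappa_1}$ is deterministic.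

Each factor prepays future waste. A covered set of cost $h$ is sampled at step $l\to l+1$ with probability at most $h/o_l$, and a factor $e^\mu$ incurred with that probability costs on average at most $1+\nu h/o_l\le e^{\nu h/o_l}$. Thus $e^{\nu h\kappa_j}$ prepays all later waste in $B$, and its part $e^{\nu h\kappa_*}$ prepays the term of $B$ in $R_i$. Since $h$ is controlled only in mean, $e^{\nu h\kappa}$ may have an enormous expectation; this is the reason for the cap. A badly covered set is no worse than an uncovered set plus one wasted step, because a further sample in it brings its mean cost back to at most $8\,o(B)$, and this alternative is worth $e^{\mu}\cdot e^{\beta o(B)\kappa}$. The value of $\beta$ is chosen so that the factor of an uncovered set prepays the factor it will have once covered.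

\begin{lemma}\label{lem:cap}
Let $b\ge0$, $\kappa>0$, and let $h'\ge0$ be a random variable with $\mathbb{E}h'\le8b$. Then $\mathbb{E}\min\{e^{\nu h'\kappa},e^{\mu+\beta b\kappa}\}\le e^{\beta b\kappa}$.
\end{lemma}

\begin{proof}
Let $g(z)=\int_0^1e^{\alpha z}\,d\alpha$, so that $e^z=1+zg(z)$. The function $g$ is nondecreasing, and $g(\mu+z)\le e^\mu g(z)$. For $y,z\ge0$ we have $\min(e^z,e^y)\le1+zg(y)$: if $z\le y$, then $e^z=1+zg(z)\le1+zg(y)$, and if $z>y$, then $e^y=1+yg(y)\le1+zg(y)$. This bound is linear in $z$. With $y=\mu+\beta b\kappa$ and $z=\nu h'\kappa$, the expectation is at most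
\[
1+8\nu b\kappa\,g(\mu+\beta b\kappa)\le1+8\nu e^\mu b\kappa\,g(\beta b\kappa)=1+\beta b\kappa\,g(\beta b\kappa)=e^{\beta b\kappa}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:super}
\begin{enumerate}
\item[(a)] $(S_j)_{0\le j\le i}$ is a supermartingale: $\mathbb{E}[S_{j+1}\,|\,\mathcal{F}_j]\le S_j$ for $0\le j<i$.
\item[(b)] $S_{j+1}\le e^\mu S_j$ always, for $0\le j<i$.
\item[(c)] $S_i\ge e^{\mu Z_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use throughout that $\kappa_j$ and each $h_B(j)$ are nonincreasing in $j$, and that $f_B$ is nondecreasing in both arguments.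

(c) We have $\kappa_i=\kappa_*$ and, since $\nu\ge\mu$, $f_B(h,\kappa_*)\ge\min(e^{\nu h\kappa_*},e^\mu)\ge e^{\mu\min(1,h\kappa_*)}$. The factors of uncovered sets are at least $1$.

(b) A sample in a covered set multiplies $e^{\mu W'}$ by $e^\mu$ and increases no other factor. A sample in an uncovered set $B$ replaces $e^{\beta o(B)\kappa_j}$ by at most the cap $e^{\mu+\beta o(B)\kappa_{j+1}}$ and increases no other factor.

(a) For $j=0$: given $c_1\in B$, the sample is uniform in $B$, so by Lemma~\ref{lem:AV}(i) and Lemma~\ref{lem:cap} the new factor of $B$ has conditional expectation at most $e^{\beta o(B)\kappa_1}$. The other factors are unchanged because $\kappa_0=\kappa_1$.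

Let $1\le j<i$, and condition on $\mathcal{F}_j$. Put $\kappa=\kappa_j$, $\kappa'=\kappa_{j+1}=\kappa-\eta$ with $\eta=1/o_j\ge1/\Phi_j$, and let $S^*$ be $S_j$ with $\kappa$ replaced by $\kappa'$. Given that the sample lies in a set $B$, covered or not, $\mathbb{E}h_B(j+1)\le8\,o(B)$ by Lemma~\ref{lem:AV}(ii), so by Lemma~\ref{lem:cap} the new factor $f_B(h_B(j+1),\kappa')$ has conditional expectation at most $e^{\beta o(B)\kappa'}$. The factors of the other sets are at most their values in $S^*$.

If $B$ is uncovered, it follows that the conditional expectation of $S_{j+1}$ is at most $S^*$. If $B$ is covered, write $h=h_B(j)$, $f'=f_B(h,\kappa')$ and $\Gamma'=e^{\mu+\beta o(B)\kappa'}\ge f'$. The step is wasted, so $e^{\mu W'}$ gains a factor $e^\mu$. The conditional expectation of $S_{j+1}$ is at most $S^*e^\mu$, because the new factor of $B$ is at most $f'$, and at most $S^*\Gamma'/f'$ by the preceding paragraph. So it is at most $S^*\rho_B$ with $\rho_B=\min\{e^\mu,\Gamma'/f'\}\ge1$. The set $B$ is hit with probability $p_B=h/\Phi_j\le\min(1,h\eta)$. Therefore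
\[
\mathbb{E}[S_{j+1}\,|\,\mathcal{F}_j]\le S^*\Big(1+\sum_{B\text{ covered}}p_B(\rho_B-1)\Big)\le S^*\prod_{B\text{ covered}}\big(1+p_B(\rho_B-1)\big).
\]
For uncovered $B$ the factor in $S^*$ is at most the factor in $S_j$. It remains to show $(1+p_B(\rho_B-1))f'\le f_B(h,\kappa)$ for covered $B$, and we compare the left side with both terms of the minimum. First, by $\rho_B-1\le\nu$,
\[
\big(1+p_B(\rho_B-1)\big)f'\le(1+\nu h\eta)\,e^{\nu h\kappa'}\le e^{\nu h\eta}e^{\nu h\kappa'}=e^{\nu h\kappa}.
\]
Second, by $\rho_Bf'\le\Gamma'$, the left side is at most $(1-p_B)f'+p_B\Gamma'\le\Gamma'\le e^{\mu+\beta o(B)\kappa}$.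
\end{proof}

We recall the maximal inequality for a nonnegative supermartingale with deterministic $S_0$: for $a>0$, $\mathbb{P}(\max_jS_j\ge a)\le S_0/a$. Indeed, the process stopped at the first time $\sigma$ with $S_\sigma\ge a$ is again a supermartingale, so $S_0\ge\mathbb{E}S_{\min(\sigma,i)}\ge a\,\mathbb{P}(\sigma\le i)$. Integrating the tail gives
\begin{equation}\label{eq:max}
\mathbb{E}\max_j\sqrt{S_j}\le\sqrt{S_0}+\int_{\sqrt{S_0}}^\infty\frac{S_0}{w^2}\,dw=2\sqrt{S_0}.
\end{equation}
The integral would diverge for $S_j$ itself; this is why a square root appears below.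

\begin{lemma}[weighted tail]\label{lem:tail}
Let $T\ge1$, and let $H_i$ be the covered cost of an optimal $T$-partition $\mathcal{P}$. For $\theta\ge0$,
\[
\mathbb{E}[H_i;\,Z_i\ge\theta]\le16\,o_T\exp\big(\tfrac12[\mu-\mu\theta+\beta o_p\kappa_1]\big).
\]
\end{lemma}

\begin{proof}
Let $D=\{Z_i\ge\theta\}$ and $1\le j\le i$. On $D$ we have $S_i\ge e^{\mu\theta}$ by Lemma~\ref{lem:super}(c). Markov's inequality, part (a), the inequality $\min(1,y)\le\sqrt y$ and part (b) give
\[
\mathbb{P}(D\,|\,\mathcal{F}_j)\le\min\big(1,e^{-\mu\theta}S_j\big)\le\big(e^{-\mu\theta}S_j\big)^{1/2}\le e^{(\mu-\mu\theta)/2}\sqrt{S_{j-1}},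
\]
and the right side is $\mathcal{F}_{j-1}$-measurable. Let $A\in\mathcal{P}$. The variable $\hat h_A\mathbf{1}[\tau_A=j]$ is $\mathcal{F}_j$-measurable. Conditioning first on $\mathcal{F}_j$ and then on $\mathcal{F}_{j-1}$, and using \eqref{eq:first},
\[
\mathbb{E}\big[\hat h_A\mathbf{1}[\tau_A=j]\mathbf{1}_D\big]\le e^{(\mu-\mu\theta)/2}\,\mathbb{E}\big[\hat h_A\mathbf{1}[\tau_A=j]\sqrt{S_{j-1}}\big]\le8\,o(A)\,e^{(\mu-\mu\theta)/2}\,\mathbb{E}\big[\mathbf{1}[\tau_A=j]\sqrt{S_{j-1}}\big].
\]
The events $\{\tau_A=j\}$, $1\le j\le i$, are disjoint, so $\sum_j\mathbf{1}[\tau_A=j]\sqrt{S_{j-1}}\le\max_j\sqrt{S_j}$. By \eqref{eq:max} and $S_0\le e^{\beta o_p\kappa_1}$,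
\[
\mathbb{E}\big[\hat h_A\mathbf{1}[\tau_A\le i]\mathbf{1}_D\big]\le16\,o(A)\,e^{(\mu-\mu\theta+\beta o_p\kappa_1)/2}.
\]
Sum over $A\in\mathcal{P}$ and use $H_i\le\sum_A\hat h_A\mathbf{1}[\tau_A\le i]$.
\end{proof}

\begin{lemma}[price of a wasted step]\label{lem:price}
With $H_i$ as in Lemma~\ref{lem:tail}, let $\theta\ge0$ and let $r\ge0$ be an integer with $r\ge p-i+\theta$. Then
\[
\mathbb{E}\Big[H_i\,\frac{M_r(C_i)}{\Phi_i}\Big]\le o_T\Big\{16\,e^{\frac12[\mu-\mu\theta+\beta o_p\kappa_1]}+\frac{8(o_p+\theta/\kappa_*)}{o_i}\Big\}.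
\]
\end{lemma}

\begin{proof}
On $\{Z_i\ge\theta\}$ use $M_r(C_i)\le\Phi_i$ and Lemma~\ref{lem:tail}. On $\{Z_i<\theta\}$ use Lemma~\ref{lem:cert}, $\Phi_i\ge o_i$ and $\mathbb{E}H_i\le8\,o_T$.
\end{proof}

\section{Proof of the pointwise bound}\label{sec:pointwise}

\begin{proof}[Proof of Proposition~\ref{prop:pointwise}]
Put
\[
s_0=t-m\ge1,\qquad\delta=\lfloor m/4\rfloor\ge10,\qquad s=s_0+2\delta+1,\qquad T=t-\Delta,
\]
and let $\mathcal{P}$ be an optimal $T$-partition. Then $m\le4\delta+3\le8\delta$, and $t-s=m-2\delta-1\ge\frac m2-1\ge\frac m4\ge\delta$. Since $\delta\le t-s\le m$, Lemma~\ref{lem:decomp} reduces the claim to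
\begin{equation}\label{eq:goal}
\mathbb{E}[W_s\Phi_s]\le400\,\delta\,o_T .
\end{equation}
Write $W_s=\sum_{i=1}^{s-1}\omega_i$, where $\omega_i$ is the indicator that the step $i\to i+1$ is wasted; it is $\mathcal{F}_{i+1}$-measurable, and $\mathbb{E}[\omega_i\,|\,\mathcal{F}_i]=H_i/\Phi_i$. The budget in \eqref{eq:goal} allows $O(\delta)$ terms of size $O(o_T)$; the terms beyond these must decay. The choice of $s$ serves the latter. At a time $i=s_0-z$, an optimal $s_0$-partition can be repaired with about $z$ sets; we allow $\delta$ further sets for $Z_i$, and $\delta$ further steps as slack in the restart lemma (Figure~\ref{fig:times}).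

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (12,0);
\draw (0.3,0.1) -- (0.3,-0.1) node[below] {$1$};
\draw (2,0.1) -- (2,-0.1) node[below] {$i$};
\draw (4.5,0.1) -- (4.5,-0.1) node[below] {$s_0-\delta$};
\draw (6,0.1) -- (6,-0.1) node[below] {$s_0$};
\draw (9,0.1) -- (9,-0.1) node[below] {$s$};
\draw (11.5,0.1) -- (11.5,-0.1) node[below] {$t$};
\draw[<->] (0.3,0.4) -- (4.45,0.4) node[midway,above] {far};
\draw[<->] (4.55,0.4) -- (8.95,0.4) node[midway,above] {near};
\draw[<->] (9.05,0.4) -- (11.5,0.4) node[midway,above] {drift};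
\draw[<->] (2,-0.8) -- (5.95,-0.8) node[midway,below] {$z$};
\draw[<->] (6.05,-0.8) -- (11.5,-0.8) node[midway,below] {$m$};
\end{tikzpicture}
\caption{The time axis in the proof of the pointwise bound, with $s_0=t-m$, $\delta=\lfloor m/4\rfloor$ and $s=s_0+2\delta+1$. After time $s$ the drift potential pays for wasted steps. A wasted step at a near time costs $O(o_T)$; at a far time $i=s_0-z$ it costs $O(o_T(\delta/z)^2)$ up to a logarithm, because $z+2\delta$ steps remain before time $s$ to repair the damage.}
\label{fig:times}
\end{figure}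

\emph{Near terms: $s_0-\delta\le i\le s-1$.} There are at most $3\delta+1$ of them. Since $\Phi_s\le\Phi_i$, each satisfies $\mathbb{E}[\omega_i\Phi_s]\le\mathbb{E}[\omega_i\Phi_i]=\mathbb{E}H_i\le8\,o_T$. Their total is at most $(24\delta+8)o_T\le25\,\delta\,o_T$.

\emph{Far terms: $1\le i<s_0-\delta$.} Put $z=s_0-i>\delta$. From time $i+1$ to time $s$ there are $z+2\delta\le3z$ steps. Lemma~\ref{lem:restart}, applied conditionally on $\mathcal{F}_{i+1}$ with slack $\delta$, and the monotonicity of $M_r$ give
\[
\mathbb{E}[\Phi_s\,|\,\mathcal{F}_{i+1}]\le8\Big(2+\ln\frac{3z}\delta\Big)M_{z+\delta}(C_{i+1})\le8\Big(2+\ln\frac{3z}\delta\Big)M_{z+\delta}(C_i).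
\]
The last bound is $\mathcal{F}_i$-measurable, so multiplying by $\omega_i$ and conditioning on $\mathcal{F}_i$,
\begin{equation}\label{eq:far}
\mathbb{E}[\omega_i\Phi_s]\le8\Big(2+\ln\frac{3z}\delta\Big)\,\mathbb{E}\Big[H_i\,\frac{M_{z+\delta}(C_i)}{\Phi_i}\Big].
\end{equation}
We apply Lemma~\ref{lem:price} with
\[
p=s_0,\qquad\theta=\delta,\qquad r=z+\delta=p-i+\theta,\qquad\mu=1+\ln\frac z\delta\ge1,\qquad\kappa_*=\frac\delta{4\beta o_p}.
\]
The growth of $\mu$ with $z$ turns the exponential tail into polynomial decay in $z/\delta$, at the price $\beta\le8e^{2\mu}=8e^2(z/\delta)^2$. The value of $\kappa_*$ spends a quarter of $\theta$ in the exponent.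

The hypothesis on $q_{s_0}$ enters here. For $1\le l<s_0$, each of the $s_0-l$ terms of $q_{s_0}$ with index in $[l,s_0)$ is at least $(o_p/o_l)^{1/4}$. Hence $(s_0-l)(o_p/o_l)^{1/4}\le q_{s_0}\le m/32\le\delta/4$, that is,
\begin{equation}\label{eq:decay}
\frac{o_p}{o_l}\le\Big(\frac\delta{4(s_0-l)}\Big)^4\qquad(1\le l<s_0).
\end{equation}
Summing over $l<i$, where $s_0-l>z$, gives $o_p\sum_{l<i}\frac1{o_l}\le\frac{\delta^4}{256}\int_z^\infty y^{-4}dy=\frac{\delta^4}{768z^3}$. Since $8e^2/768<1/4$ and $\delta<z$,
\[
\beta o_p\kappa_1\le\frac\delta4+\frac{8e^2}{768}\cdot\frac{\delta^2}z\le\frac\delta2\le\frac{\mu\delta}2 .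
\]
As $\delta\ge10$, the exponent in Lemma~\ref{lem:price} is at most $\frac12\mu(1-\frac\delta2)\le-2\mu$, and the first term in braces is at most $16e^{-2\mu}=16e^{-2}(\delta/z)^2\le2.2\,(\delta/z)^2$. For the second term, $\theta/\kappa_*=4\beta o_p\le32e^2(z/\delta)^2o_p$ and $32e^2<237$, so $o_p+\theta/\kappa_*\le238(z/\delta)^2o_p$. By \eqref{eq:decay} with $l=i$, the second term is at most $8\cdot238\,(z/\delta)^2\cdot\frac1{256}(\delta/z)^4\le7.5\,(\delta/z)^2$. So the expectation on the right of \eqref{eq:far} is at most $10(\delta/z)^2o_T$.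

The function $F(y)=(2+\ln3+\ln y)y^{-2}$ is decreasing on $[1,\infty)$, its derivative being $(1-2(2+\ln3+\ln y))y^{-3}$, and $\int_1^\infty y^{-2}dy=\int_1^\infty y^{-2}\ln y\,dy=1$. Hence the far terms total at most
\[
80\,o_T\sum_{z>\delta}F(z/\delta)\le80\,o_T\,\delta\int_1^\infty F(y)\,dy=80(3+\ln3)\,\delta\,o_T\le330\,\delta\,o_T .
\]
Together with the near terms this gives $355\,\delta\,o_T$, which proves \eqref{eq:goal}.
\end{proof}

\section{Averaging over the window}\label{sec:average}

This section contains no probability. Let $w_l=o_l^{1/4}$, a positive nonincreasing sequence. Then $q_s=\sum_{l<s}w_s/w_l\le s-1$, and for $1\le s<t^*$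
\begin{equation}\label{eq:rec}
q_{s+1}=\frac{w_{s+1}}{w_s}(q_s+1)\le q_s+1 .
\end{equation}
So $q$ climbs by at most one per step, and it falls exactly when $w$ falls fast enough. We compare both scales with $\bar q_t=\max(1,q_t)$:
\[
\log_2^+\frac{m_t}{\bar\Delta_t}\le\log_2^+\frac{m_t}{\bar q_t}+\log_2^+\frac{\bar q_t}{\bar\Delta_t}.
\]
Each logarithm counts, up to a constant, the \emph{dyadic} numbers $x=2^a$ ($a\ge0$ an integer) between two quantities, so both sums count pairs $(t,x)$. We use that a half-open interval of length $\lambda\ge0$ contains between $\lambda-1$ and $\lambda+1$ integers. Scales $x>L$ are bounded trivially, using $t<2K$, which is where $L\le K$ enters; they produce the term $\log_2(K/L)$. Scales $x\le L$ are charged to positions near the window.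

\begin{lemma}\label{lem:A}
$\displaystyle\sum_{t\in I}\log_2^+\frac{m_t}{\bar q_t}\le15L+L\log_2\frac KL$.
\end{lemma}

By minimality of $m_{t'}$, every earlier time $t$ with $40\le t'-t<m_{t'}$ has $q_t>(t'-t)/32$. So a time with small $q_t$ stops the later times from reaching far over it, and this keeps different scales from overlapping.

\begin{proof}
Let $\mathcal{E}$ be the set of pairs $(t,x)$ with $t\in I$, $x$ dyadic, $x\ge\max(64,16\bar q_t)$ and $2x<m_t$. Every dyadic $x\in[64\bar q_t,m_t/2)$ qualifies, and there are at least $\log_2\frac{m_t}{128\bar q_t}-1$ of them. Hence $\log_2^+(m_t/\bar q_t)\le8+\#\{x:(t,x)\in\mathcal{E}\}$.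

\emph{Scales $x>L$.} Here $L<x<m_t/2\le(t-1)/2<K$, so there are at most $1+\log_2\frac KL$ such $x$ for each $t$.

\emph{Scales $x\le L$.} Let each such pair $(t,x)$ put charge $1/x$ on each of the $x$ integers $s\in(t-2x,t-x]$. All charged $s$ lie in $(K-2L,K+L)$, so there are at most $3L$ of them. A fixed $s$ receives at most $1$ from a fixed scale $x$, because $t$ must be one of the $x$ integers in $[s+x,s+2x)$. Suppose $s$ is charged by $(t,x)$ and by $(t',x')$ with $x'\ge4x$. From $t\in[s+x,s+2x)$ and $t'\in[s+x',s+2x')$ we get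
\[
t'-t>x'-2x\ge2x\ge40,\qquad t'-t<2x'<m_{t'}.
\]
Also $t'-t\le t'-1$. So $m=t'-t$ lies in the range of the definition of $m_{t'}$ and is smaller than $m_{t'}$, whence $q_t=q_{t'-m}>m/32>x/16$. This contradicts $x\ge16\bar q_t$. Thus the dyadic scales charging $s$ have ratios less than $4$, there are at most two of them, and the number of pairs is at most $2\cdot3L$.

The total is at most $8L+6L+L(1+\log_2\frac KL)$.
\end{proof}

\begin{lemma}\label{lem:B}
$\displaystyle\sum_{t\in I}\log_2^+\frac{\bar q_t}{\bar\Delta_t}\le12L+4L\ln\frac KL+L\log_2\frac KL$.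
\end{lemma}

If $\Delta_t<x\ll q_t$, then $w$ halves during the last $x$ steps before $t$. In so few steps the additions $+1$ in \eqref{eq:rec} are negligible, so $q$ itself falls by a constant factor. Since $q$ climbs slowly, it cannot fall often.

\begin{proof}
Let $\mathcal{G}$ be the set of pairs $(t,x)$ with $t\in I$, $x$ dyadic and $\Delta_t<x\le q_t/8$. If $q_t\le1$, the term of $t$ is $0$. If $q_t>1$, every dyadic $x\in(\bar\Delta_t,q_t/8]$ qualifies, and there are at least $\log_2\frac{q_t}{8\bar\Delta_t}-1$ of them. Hence $\log_2^+(\bar q_t/\bar\Delta_t)\le4+\#\{x:(t,x)\in\mathcal{G}\}$.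

\emph{Scales $x>L$.} Here $L<x\le q_t/8\le K/4$. There is no such $x$ if $K/4\le L$, and otherwise at most $\log_2\frac K{4L}+1$; in both cases at most $\log_2\frac KL$ for each $t$.

\emph{Scales $x\le L$.} Let $\mathcal{G}'$ be the set of these pairs, and put $\lambda_l=\ln^+(q_l/q_{l+1})$ for $1\le l<t^*$; note $q_{l+1}>0$. Let $(t,x)\in\mathcal{G}'$. Since $\Delta_t<x\le q_t\le t-1$, the maximality of $\Delta_t$ gives $o_{t-x}>16\,o_t$, that is, $w_{t-x}>2w_t$. By \eqref{eq:rec},
\begin{equation}\label{eq:seven}
q_l\ge q_t-x\ge7x\qquad(t-x\le l\le t),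
\end{equation}
and for $t-x\le l<t$
\[
\ln\frac{w_l}{w_{l+1}}=\ln\frac{q_l+1}{q_{l+1}}=\ln\frac{q_l}{q_{l+1}}+\ln\Big(1+\frac1{q_l}\Big)\le\lambda_l+\frac1{7x}.
\]
Summing over these $x$ values of $l$ gives $\ln2<\sum_{l=t-x}^{t-1}\lambda_l+\frac17$, and $\ln2-\frac17>\frac12$. So $1\le2\sum_{l=t-x}^{t-1}\lambda_l$, and summing over pairs,
\[
|\mathcal{G}'|\le2\sum_l\lambda_lN_l,\qquad N_l=\#\{(t,x)\in\mathcal{G}':\ l<t\le l+x\}.
\]
A pair counted by $N_l$ has $x\le\min(L,q_{l+1}/7)$ by \eqref{eq:seven}, and each $x$ allows at most $x$ values of $t$. The dyadic numbers up to $y$ sum to less than $2y$, so $N_l\le2\min(L,q_{l+1}/7)\le\min(2L,q_{l+1})$. If $N_l>0$, then $l_0\le l\le l_1$ with $l_0=\max(1,K-L)$ and $l_1=\min(K+L-2,t^*-1)$, a range of at most $2L$ values. If $l_0>l_1$, then $\mathcal{G}'$ is empty; assume $l_0\le l_1$.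

To telescope, we need a function of $q$ whose drop dominates $\lambda_lN_l$ and whose rise per step is at most $1$. Let $\psi(q)=\int_0^q\min(1,2L/y)\,dy$; it is nondecreasing and $1$-Lipschitz. If $\lambda_l>0$, then $a:=q_{l+1}<b:=q_l$ and
\[
\lambda_lN_l\le\min(2L,a)\ln\frac ba=\int_a^b\frac{\min(2L,a)}y\,dy\le\int_a^b\frac{\min(2L,y)}y\,dy=\psi(q_l)-\psi(q_{l+1}).
\]
Put $e_l=\psi(q_l)-\psi(q_{l+1})$. By \eqref{eq:rec}, $e_l\ge-1$, so $\max(e_l,0)\le e_l+1$ and
\[
\sum_l\lambda_lN_l\le\sum_{l=l_0}^{l_1}(e_l+1)\le\psi(q_{l_0})+2L .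
\]
Finally $q_{l_0}\le l_0-1<K$, and $\psi(K)\le2L(1+\ln\frac KL)$: if $K\le2L$ then $\psi(K)=K$, and otherwise $\psi(K)=2L+2L\ln\frac K{2L}$. Hence $|\mathcal{G}'|\le8L+4L\ln\frac KL$.

The total is at most $4L+L\log_2\frac KL+8L+4L\ln\frac KL$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:average}]
Add Lemmas~\ref{lem:A} and~\ref{lem:B}, and use $\ln y=\ln2\cdot\log_2y$ and $2+4\ln2\le5$.
\end{proof}

\section{The lower bound}\label{sec:lower}

The instance consists of $K$ tight groups that are far apart. The radius of the groups is tuned to the window: the optimum for $t\ge K$ is at most of order $L$, each group that is never hit costs a constant, and when $u$ groups are still unhit a step is wasted with probability at least of order $L/u$. Passing from $u=K/2$ down to $u\approx L$ then wastes about $L\ln(K/L)$ steps, more than the fewer than $L$ spare centers can absorb.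

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\ell=\ln(K/L)$. If $\ell<56$, then $(1+\ell)/72<1$ and any $X$ works, since the ratio is always at least $1$. Let $\ell\ge56$.

\emph{The instance.} Let $\varepsilon^2=L/K$, let $f_j$ and $e_{j,b}$ ($1\le j\le K$, $1\le b\le16$) be orthonormal vectors, and let $X=\{f_j+\varepsilon e_{j,b}\}$, made of $K$ groups of $16$ points. Squared distances are $2\varepsilon^2$ within a group and $2+2\varepsilon^2$ between groups. Fix $t=K+j_0$ with $0\le j_0<L$. The centers $f_1,\dots,f_K$, with arbitrary further ones, show $o_t\le16K\varepsilon^2=16L$, and $o_t>0$ because $X$ has $16K>t$ distinct points. For the same reason the first $t$ samples are distinct points.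

Call a step wasted if its sample lies in a group already hit, let $u_i$ be the number of groups not hit by the first $i$ samples, and let $W_i=i-(K-u_i)$ be the number of wasted steps. At time $i$ the hit groups cost $(16(K-u_i)-i)\,2\varepsilon^2$ and the others cost $16u_i(2+2\varepsilon^2)$. If $i\le2K$ and $L\le u_i=u\le K/2$, then $16(K-u)-i\ge6K$, the hit groups cost at least $12L$, and, as $\varepsilon^2\le1$, the next step is wasted with conditional probability at least
\begin{equation}\label{eq:rate}
\frac{12L}{12L+64u}=\frac{6L}{6L+32u}\ge\frac{6L}{38u}\ge\frac L{7u}=:a_u .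
\end{equation}

\emph{Levels.} Let $u_*=\lceil L\ell/56\rceil$. Since $L\ell/56\ge L\ge1$, we have $L\le u_*\le L\ell/28$, and $L\ell/28=K\ell e^{-\ell}/28\le K/28<\lfloor K/2\rfloor$. We show that $u_t\ge u_*$ with probability at least $0.4$. The count $u_i$ starts at $u_1=K-1\ge\lfloor K/2\rfloor$ and decreases by at most one per step. For each level $u$ with $u_*\le u\le\lfloor K/2\rfloor$ let $\sigma_u$ be the first time $i$ with $u_i=u$, and $\sigma_u=\infty$ if there is none; we look only at the step made at time $\sigma_u$. The waste probabilities of these steps depend on the history, so we thin them to obtain independent variables.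

\emph{Thinning.} Let $\eta_u$ be independent uniform variables on $[0,1]$, independent of the algorithm. If $\sigma_u<t$, let $\pi_u\ge a_u$ be the conditional probability, given the history up to time $\sigma_u$, that the step $\sigma_u\to\sigma_u+1$ is wasted (\eqref{eq:rate} applies since $t<2K$), and let $\xi_u=1$ if this step is wasted and $\eta_u\le a_u/\pi_u$, and $\xi_u=0$ otherwise. If $\sigma_u\ge t$, let $\xi_u=\mathbf{1}[\eta_u\le a_u]$. Let $\mathcal{H}_u$ be generated by the history up to the stopping time $\min(\sigma_u,t)$ and by the $\eta_{u'}$ with $u'>u$. In both cases $\mathbb{P}(\xi_u=1\,|\,\mathcal{H}_u)=a_u$. Each $\xi_{u'}$ with $u'>u$ is $\mathcal{H}_u$-measurable: if $\sigma_u<t$, then $\sigma_{u'}+1\le\sigma_u$, so the step at time $\sigma_{u'}$ is part of the history; if $\sigma_u\ge t$, the history extends to time $t$ and, with $\eta_{u'}$, determines $\xi_{u'}$. Hence $\xi_u$ is Bernoulli with mean $a_u$ conditionally on all $\xi_{u'}$ with $u'>u$, and the $\xi_u$ are independent.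

\emph{Counting.} Let $\Sigma=\sum_{u=u_*}^{\lfloor K/2\rfloor}\xi_u$. On the event $\{u_t<u_*\}$ every level is reached at a time $\sigma_u<t$, these times are distinct, and $\xi_u=1$ forces a wasted step, so $\Sigma\le W_t=u_t+j_0<u_*+L$. On the other hand, by $\lfloor K/2\rfloor+1\ge K/2$ and $2u_*/L\le\ell/14$,
\[
\mathbb{E}\Sigma=\frac L7\sum_{u=u_*}^{\lfloor K/2\rfloor}\frac1u\ge\frac L7\ln\frac K{2u_*}\ge\frac L7\Big(\ell-\ln\frac\ell{14}\Big)\ge\frac{L\ell}8 .
\]
The last inequality is $\ell\ge8\ln(\ell/14)$, which holds at $\ell=56$, where the right side is $8\ln4<12$, and beyond, since $\ell-8\ln(\ell/14)$ increases for $\ell\ge8$. Moreover $u_*+L\le\frac{L\ell}{28}+\frac{L\ell}{56}=\frac{3L\ell}{56}<\frac{L\ell}{16}\le\frac12\mathbb{E}\Sigma$, and $\operatorname{Var}\Sigma\le\mathbb{E}\Sigma$ for a sum of independent Bernoulli variables. Chebyshev's inequality gives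
\[
\mathbb{P}(u_t<u_*)\le\mathbb{P}\big(\Sigma<\tfrac12\mathbb{E}\Sigma\big)\le\frac{\operatorname{Var}\Sigma}{(\mathbb{E}\Sigma/2)^2}\le\frac4{\mathbb{E}\Sigma}\le\frac{32}{L\ell}\le\frac{32}{56}<0.6 .
\]
Thus $\mathbb{E}u_t\ge0.4\,u_*\ge0.4\,L\ell/56$. Each group not hit costs at least $32$, so
\[
\mathbb{E}\,\frac{\operatorname{ALG}^t}{\operatorname{OPT}^t}\ge\frac{32\,\mathbb{E}u_t}{16L}\ge\frac{0.8\,\ell}{56}=\frac\ell{70}\ge\frac{1+\ell}{72},
\]
where the last inequality holds for $\ell\ge35$.
\end{proof}

\begin{thebibliography}{9}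

\bibitem{Rozhon}
Vaclav Rozhon, \emph{Randomizing the Number of Centers in k-means++}, arXiv:2607.26202 (2026).

\end{thebibliography}
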